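# A finitely generated group of interval diffeomorphisms with no faithful discrete representation

## 1. Interval diffeomorphisms, the metric $d_1$, and discreteness

Throughout, maps compose right to left, $[g,h]=ghg^{-1}h^{-1}$, $|X|$ is the Lebesgue measure of $X\subset\mathbb R$, and $\|\cdot\|_\infty$ is the sup norm.

**Definition 1.** $\mathrm{Homeo}_+[0,1]$ is the group of orientation-preserving homeomorphisms of $[0,1]$, and $\mathrm{Diff}^1_+[0,1]$ is the group of orientation-preserving $C^1$-diffeomorphisms of $[0,1]$ (one-sided derivatives at $0$ and $1$). The latter carries the metric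
$$d_1(f,g)=\sup_{x\in[0,1]}|f(x)-g(x)|+\sup_{x\in[0,1]}|f'(x)-g'(x)| .$$

**Example 1 (affine maps on a compact interval).** Write $E=[0,1]$ and identify $(0,1)$ with $\mathbb R$ by the increasing chart $x=-\cot(\pi y)$. For $g(x)=rx+s$ with $r>0$, let $\hat g$ be the homeomorphism of $E$ that is $g$ in this chart and fixes $0$ and $1$. Then $g\mapsto\hat g$ is a homomorphism. Since $dx/dy=\pi(1+\cot^2(\pi y))=\pi(1+x^2)$, the chain rule gives
$$\hat g'=\frac{r(1+x^2)}{1+(rx+s)^2}. \tag{1}$$
The right side is continuous and positive and tends to $1/r$ as $x\to\pm\infty$. So, by the mean value theorem at the endpoints, $\hat g$ is $C^1$ with endpoint derivatives $1/r$; its inverse has the same form, so $\hat g\in\mathrm{Diff}^1_+[0,1]$.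

Write $T_s(x)=x+s$ and $M_r(x)=rx$. Two bounds will be used:
$$|\log\hat T_s'|\le|s|,\qquad |\log\hat M_r'|\le|\log r|. \tag{2}$$
For the first, $\log\hat T_s'=\log(1+x^2)-\log(1+(x+s)^2)$, and $\left|\frac{d}{dx}\log(1+x^2)\right|=\frac{2|x|}{1+x^2}\le1$. For the second, $\frac{1+x^2}{1+r^2x^2}$ lies between $1$ and $r^{-2}$, so $\hat M_r'$ lies between $r$ and $r^{-1}$. Also $dy/dx\le1/\pi$, so $|\hat T_s(y)-y|\le|s|/\pi$, and therefore
$$d_1(\hat T_s,\mathrm{id})\le \frac{|s|}{\pi}+e^{|s|}-1\longrightarrow0\qquad(s\to0).$$

**Definition 2.** For $g\in\mathrm{Homeo}_+[0,1]$ let $\mathrm{Fix}\,g=\{x:g(x)=x\}$ and $\mathrm{supp}\,g=\{x:g(x)\ne x\}$. The support here is the open set itself, with no closure taken.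

**Example 2.** $\mathrm{supp}\,\hat T_1=(0,1)$, a single component. $\mathrm{supp}\,\hat M_2=(0,\frac12)\cup(\frac12,1)$, because $y=\frac12$ corresponds to $x=0$.

Three elementary facts. First, $g$ fixes the endpoints of each component $J$ of $\mathrm{supp}\,g$, so $g(J)=J$, and either $g(x)>x$ on all of $J$ or $g(x)<x$ on all of $J$. Hence $g^n(x)\ne x$ for $x\in J$ and $n\neq0$; in particular $\mathrm{Fix}\,g^n=\mathrm{Fix}\,g$. Second, maps with disjoint supports commute. Third, $\mathrm{Fix}(fgf^{-1})=f(\mathrm{Fix}\,g)$; so if $f$ commutes with $g$, then $f$ permutes the components of $\mathrm{supp}\,g$.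

**Definition 3.** A subgroup $H\le\mathrm{Diff}^1_+[0,1]$ is discrete if each $h\in H$ is isolated: there is $\varepsilon>0$ with $d_1(g,h)\ge\varepsilon$ for all $g\in H\setminus\{h\}$. In particular, if $H$ contains elements $g_i\ne\mathrm{id}$ with $d_1(g_i,\mathrm{id})\to0$, then $H$ is not discrete.

**Lemma 1 (a test for discreteness).** If there is $\kappa>0$ with $\|g'-1\|_\infty\ge\kappa$ for every $g\ne\mathrm{id}$ in $H$, then $H$ is discrete.

*Proof.* Let $g\ne h$ in $H$. Since $(gh^{-1})'(h(x))=g'(x)/h'(x)$,
$$\kappa\le\|(gh^{-1})'-1\|_\infty=\sup_x\frac{|g'(x)-h'(x)|}{h'(x)}\le\frac{\|g'-h'\|_\infty}{\min h'} .$$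
So $d_1(g,h)\ge\kappa\min h'$ for all $g\in H\setminus\{h\}$. $\square$

**Example 3.** The group $\langle\hat M_2\rangle$ is discrete: for $k\ne0$ the element $\hat M_{2^k}$ has derivative $2^k$ at $y=\frac12$, by (1), and $|2^k-1|\ge\frac12$. The group $\langle\hat T_1,\hat T_{\sqrt2}\rangle$ is not discrete: there are integers $m,n$ with $m+n\sqrt2\neq0$ arbitrarily small, and $\hat T_{m+n\sqrt2}\to\mathrm{id}$ by Example 1.

**Definition 4.** A representation of a group $\Gamma$ is a homomorphism $\pi:\Gamma\to\mathrm{Diff}^1_+[0,1]$. It is faithful if it is injective, and discrete if $\pi(\Gamma)$ is a discrete subgroup.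

**Example 4.** The representation of $\mathbb Z^2$ given by $(m,n)\mapsto\hat T_{m+n\sqrt2}$ is faithful and not discrete. We shall see in Section 2 that $\mathbb Z^2$ also has a faithful discrete representation.

**Definition 5.** Put $\Gamma'=[\Gamma,\Gamma]$, $\Gamma''=(\Gamma')'$, and so on. A solvable group has derived length $d$ if the $d$-th derived group is trivial and the $(d-1)$-st is not. It is metabelian if $\Gamma''=1$. The Baumslag–Solitar group is $BS(1,2)=\langle a,b\mid aba^{-1}=b^2\rangle$.

**Example 5.** $M_2T_1M_2^{-1}(x)=2(\tfrac x2+1)=x+2=T_1^2(x)$, so $a\mapsto\hat M_2$, $b\mapsto\hat T_1$ is a representation of $BS(1,2)$.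

**Lemma 2.** If $MTM^{-1}=T^2$ in some group, then $\langle M,T\rangle$ is metabelian.

*Proof.* Put $T_{(k)}=M^{-k}TM^k$ for $k\in\mathbb Z$. Then $T_{(k+1)}^2=M^{-k-1}T^2M^{k+1}=M^{-k}TM^k=T_{(k)}$. So any two of the $T_{(k)}$ are powers of a common $T_{(l)}$, and they commute. They generate the normal closure of $T$, which is therefore abelian. The quotient by it is cyclic, so the commutator subgroup lies in it and is abelian. $\square$

**Definition 6.** $\mathbb Z\wr\mathbb Z=\big(\bigoplus_{i\in\mathbb Z}\mathbb Z\big)\rtimes\langle t\rangle$, where $t$ has infinite order and acts by the shift: if $\delta_n$ denotes the $n$-th basis vector, then $t\delta_nt^{-1}=\delta_{n+1}$.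

**Example 6.** In $\mathbb Z\wr\mathbb Z$ the pair $t,\delta_0$ generates, since $\delta_n=t^n\delta_0t^{-n}$. For any fixed $m$, the pair $t,\delta_m$ does too, and there is an automorphism (conjugation by $t^m$) with $t\mapsto t$, $\delta_0\mapsto\delta_m$.

**Lemma 3.** $\mathbb Z\wr\mathbb Z\cong P:=\langle t,u\mid[u,t^nut^{-n}],\ n\ge1\rangle$ via $t\mapsto t$, $\delta_0\mapsto u$.

*Proof.* In $P$ put $u_n=t^nut^{-n}$. Conjugating the relations by $t^m$ gives $[u_m,u_{m+n}]=1$ for all $m\in\mathbb Z$, $n\ge1$, so all $u_n$ commute. Moving powers of $t$ to the right, every element of $P$ is $\big(\prod u_n^{k_n}\big)t^l$ with finitely many $k_n\ne0$. The relations hold for $t,\delta_0$ in $\mathbb Z\wr\mathbb Z$, so $t\mapsto t$, $u\mapsto\delta_0$ defines a surjection $P\to\mathbb Z\wr\mathbb Z$. It sends that element to $(\sum k_n\delta_n)t^l$, which is trivial only if all $k_n$ and $l$ vanish. So it is injective. $\square$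

Three facts set the scene. The free group $\mathbb F_2$ admits a faithful discrete representation into $\mathrm{Diff}^1_+[0,1]$. Every subgroup of $\mathrm{Homeo}_+[0,1]$ is left-orderable. Every group isomorphic to a subgroup of $\mathrm{Diff}^1_+[0,1]$ is locally indicable (Thurston). The problem of this lecture is Question 7 of Azer Akhmedov, "On free discrete subgroups of Diff(I)", arXiv:1004.2060 (2010):

> Is there a finitely generated group which admits a faithful representation into $\mathrm{Diff}^1_+[0,1]$ but does not admit a faithful discrete representation?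

The difficulty is in the quantifier: a positive answer needs a group for which *every* faithful representation is non-discrete. We shall show that the answer is yes.

## 2. Free abelian groups and $\mathbb Z\wr\mathbb Z$ act discretely

We first see which simple groups do not work. We need a version of $\hat M_r$ that can be extended by the identity in a $C^1$ way. Since $\hat M_r'=1/r$ at the ends of $E$, we add collars in which the derivative returns to $1$.

**Collared model maps.** Let $E^+=[-1,2]\supset E$. For $0<c\le2$ let $h_c(y)=y+(c-1)y(1-y)^2$ on $[0,1]$. It fixes $0$ and $1$, and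
$$h_c'(y)=1+(c-1)(1-y)(1-3y),\qquad (1-y)(1-3y)\in[-\tfrac13,1],$$
the minimum $-\frac13$ being at $y=\frac23$ and the maximum $1$ at $y=0$. If $c\ge1$ then $h_c'\ge1-\frac13(c-1)\ge\frac23$; if $c<1$ then $h_c'\ge1+(c-1)=c>0$. Also $|h_c'-1|\le|c-1|$, $h_c'(0)=c$, $h_c'(1)=1$.

For $\frac12\le r\le2$ define $\tilde M_r:E^+\to E^+$ to be $\hat M_r$ on $E$, $y\mapsto1+h_{1/r}(y-1)$ on $[1,2]$, and $y\mapsto-h_{1/r}(-y)$ on $[-1,0]$. At $0$ and at $1$ both one-sided derivatives are $1/r$, so $\tilde M_r$ is a $C^1$ diffeomorphism of $E^+$. Its derivative is $1$ at $\partial E^+$. By (2) and $|h_{1/r}'-1|\le|\frac1r-1|$, we have $\|\tilde M_r'-1\|_\infty\to0$ as $r\to1$. Let $\tilde T_1$ be $\hat T_1$ on $E$ and the identity on $E^+\setminus E$; it is $C^1$ because $\hat T_1'=1$ at the ends of $E$. Then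
$$\tilde M_2\tilde T_1\tilde M_2^{-1}=\tilde T_1^2. \tag{3}$$
On $E$ this is Example 5, and off $E$ both sides are the identity.

**Proposition 1.** Every finitely generated abelian subgroup of $\mathrm{Diff}^1_+[0,1]$ has a faithful discrete representation.

*Proof.* Subgroups of $\mathrm{Homeo}_+[0,1]$ are left-orderable, hence torsion-free. (Directly: $g^n(x)\ne x$ whenever $g(x)\neq x$ and $n\ne0$.) So the group is $\mathbb Z^n$ for some $n\ge0$. Choose $n$ disjoint closed intervals in $[0,1]$, and on each place an affine copy of $\tilde M_2$, extended by the identity. This is $C^1$ since $\tilde M_2'=1$ at $\partial E^+$. The $n$ maps commute. A product with exponents $k_1,\dots,k_n$ has derivative $2^{k_j}$ at the point of the $j$-th interval that corresponds to $x=0$. So if some $k_j\ne0$, the product $g$ is nontrivial and $\|g'-1\|_\infty\ge|2^{k_j}-1|\ge\frac12$. The representation is faithful, and discrete by Lemma 1. $\square$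

So the group we look for is not abelian; in particular it is not cyclic. The next natural candidate is a group with infinitely many commuting conjugates.

**The shift $t_0$.** Let $t_0(x)=\frac52x-2x^2$ on $[0,\frac12]$ and $t_0(x)=\frac{1+x}2$ on $[\frac12,1]$. At $\frac12$ both formulas give value $\frac34$ and derivative $\frac12$, and $\frac52-4x\ge\frac12$ on $[0,\frac12]$. So $t_0$ is a $C^1$ diffeomorphism. On $(0,\frac12]$ we have $t_0(x)-x=x(\frac32-2x)>0$, and on $[\frac12,1)$ we have $t_0(x)-x=\frac{1-x}2>0$. Finally $t_0'(0)=\frac52$.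

Let $J_0^+=[\frac9{16},\frac{11}{16}]\subset[\frac12,\frac34)$ and $J_i^+=t_0^i(J_0^+)$ for $i\in\mathbb Z$. Since $t_0(\frac12)=\frac34$, these are pairwise disjoint; they accumulate only at $0$ (as $i\to-\infty$) and at $1$ (as $i\to\infty$). Let $L_0:E^+\to J_0^+$ be affine and increasing, and let $L_i=t_0^iL_0$ for $i\ge0$. Each $L_i$ with $i\geq 0$ is affine because $t_0$ is affine on $[\frac12,1]$.

**Proposition 2.** $\mathbb Z\wr\mathbb Z$ has a faithful discrete representation.

*Proof.* Let $a$ be $L_0\tilde M_2L_0^{-1}$ on $J_0^+$ and the identity elsewhere, and let $a_i=t_0^iat_0^{-i}$, which lives on $J_i^+$. The $a_i$ have disjoint supports, so they commute, and Lemma 3 gives a homomorphism $\mathbb Z\wr\mathbb Z\to\langle t_0,a\rangle$ with $(\sum k_i\delta_i)t^n\mapsto g=\big(\prod a_i^{k_i}\big)t_0^n$. Suppose that $n$ and the $k_i$ are not all zero. If $n\ne0$, then $g'(0)=(\frac52)^n$, because every $a_i$ is the identity near $0$; so $|g'(0)-1|\ge\frac35$. If $n=0$, pick $i$ with $k_i\ne0$. The point $t_0^iL_0(\frac12)$ corresponds to $x=0$ and is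 fixed by $g$. A derivative at a fixed point is unchanged by $C^1$ conjugation, so $g'$ equals $2^{k_i}$ there, and $|2^{k_i}-1|\ge\frac12$. Hence $\|g'-1\|_\infty\ge\frac12$ in all cases. The homomorphism is injective, and its image is discrete by Lemma 1. $\square$

## 3. Baumslag–Solitar groups, disjoint supports, and the statements

**A first attempt: $BS(1,2)$ itself.** In the affine representation of Example 5, conjugation contracts:
$$\hat M_2^{-k}\,\hat T_1\,\hat M_2^{k}=\hat T_{2^{-k}}\longrightarrow\mathrm{id}\quad\text{in }d_1,$$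
so this representation is not discrete. Now let $\alpha\beta\alpha^{-1}=\beta^2$ in an arbitrary representation, and put $\beta_k=\alpha^{-k}\beta\alpha^k$. One would like $\beta_k\to\mathrm{id}$ again. With $A=\log\alpha'$ and $y=\beta_kx$, so that $\alpha^ky=\beta\alpha^kx$, the chain rule gives
$$\log\beta_k'(x)=\sum_{l<k}\big[A(\alpha^lx)-A(\alpha^ly)\big]+\log\beta'(\alpha^kx).$$
Here the argument stops. The function $A$ is only continuous. This makes single differences small but says nothing about the sum of $k$ of them. What continuity will give us (Step 5 in Section 4) is a bound by $3k\eta+\mathrm{const}$ for small fixed $\eta>0$. That is subexponential control, good for counting intervals and useless for showing that $\beta_k\to\mathrm{id}$. We leave open here whether $BS(1,2)$, or any group of derived length 2, answers the question.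

**A second attempt: pieces of one diffeomorphism.** There is another source of convergence to the identity, and it uses nothing but continuity of a derivative.

**Lemma 4.** Let $\Phi\in\mathrm{Diff}^1_+[0,1]$, and let $B_0,B_2,B_4,\dots\in\mathrm{Diff}^1_+[0,1]$ have pairwise disjoint supports $U_i=\mathrm{supp}\,B_i$, with $\Phi=B_i$ on $U_i$ for each $i$. Let $\omega(s)=\sup\{|\Phi'(x)-\Phi'(y)|:|x-y|\le s\}$. Then
$$d_1(B_i,\mathrm{id})\le|U_i|+\omega(|U_i|)\longrightarrow0 .$$

*Proof.* Disjointness gives $\sum|U_i|\le1$, so $|U_i|\to0$; and $\omega(s)\to0$ as $s\to0$ because $\Phi'$ is uniformly continuous. A moved point $x$ lies in a component $J$ of $U_i$, and $B_i(J)=J$, so $|B_i(x)-x|\le|J|\le|U_i|$.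

For the derivative, let $J$ be a component of $U_i$. As $B_i$ fixes the endpoints of $J$, some $\xi\in J$ has $B_i'(\xi)=1$. On the open set $J$ the two maps agree, so $\Phi'=B_i'$ on $J$, and on $\overline J$ by continuity of both derivatives. Thus for $x\in\overline J$,
$$|B_i'(x)-1|=|\Phi'(x)-\Phi'(\xi)|\le\omega(|J|)\le\omega(|U_i|).$$
If $x$ lies in no $\overline J$, then $x$ is fixed, and fixed points of $B_i$ accumulate at $x$: otherwise a one-sided neighborhood of $x$ would lie in a component of $U_i$ having $x$ as an endpoint. So difference quotients equal to $1$ occur arbitrarily near $x$, and $B_i'(x)=1$. $\square$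

So we would like a group with an element $u$ and infinitely many conjugates $b_i$ of one element such that $u$ restricts to $b_i$ on $\mathrm{supp}\,b_i$ and these supports are disjoint. It is easy to arrange this in one representation. But the hypotheses of Lemma 4 speak about supports, and a homomorphism $\pi$ preserves only relations. The obvious algebraic trace of disjoint supports is commutation, and commutation does not force disjointness: $\hat T_1$ and $\hat T_{\sqrt2}$ commute and both have support $(0,1)$.

**What gets past this point.** If $\beta$ is accompanied by some $\alpha$ with $\alpha\beta\alpha^{-1}=\beta^2$, then commutation does force disjointness: any $C^1$ diffeomorphism commuting with both $\alpha$ and $\beta$ is the identity on $\mathrm{supp}\,\beta$ (Lemma 5 below). So we give each $b_i$ its own partner $\alpha_i$, and we require that the other $b_j$ and also $ub_i^{-1}$ commute with $\alpha_i$ and $b_i$. These are relations in the group, so they survive every $\pi$, and they recover the hypotheses of Lemma 4.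

**Theorem A.** There is a subgroup $G=\langle t,u\rangle\le\mathrm{Diff}^1_+[0,1]$ and an element $1\ne b\in G$ such that, with $b_i=t^ibt^{-i}$, for every homomorphism $\pi:G\to\mathrm{Diff}^1_+[0,1]$ we have $\pi(b_i)\to\mathrm{id}$ in $d_1$ as $i\to\infty$ through even integers. Hence if $\pi(b)\ne\mathrm{id}$ (in particular if $\pi$ is faithful), $\pi(G)$ is not discrete.

The inclusion $G\le\mathrm{Diff}^1_+[0,1]$ is faithful, so Theorem A answers the question affirmatively, with a two-generator group.

**Theorem B.** For the group $G$ and the element $b$ constructed below: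

1. $G$ is solvable of derived length exactly $3$.
2. Every group $\Gamma$ containing $G$ (for example every finitely generated $\Gamma$ with $G\le\Gamma\le\mathrm{Diff}^1_+[0,1]$) has no faithful discrete representation.
3. $G/\langle\langle b\rangle\rangle\cong\mathbb Z\wr\mathbb Z$. Every $\pi:G\to\mathrm{Diff}^1_+[0,1]$ with discrete image factors through this quotient, and $\mathbb Z\wr\mathbb Z$ itself has a faithful discrete representation. So $\mathbb Z\wr\mathbb Z$ is exactly the largest quotient of $G$ seen by discrete representations.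
4. Two generators is optimal, and derived length $1$ is impossible: every finitely generated abelian subgroup of $\mathrm{Diff}^1_+[0,1]$ has a faithful discrete representation.

## 4. Rigidity: what commutes with a $C^1$ action of $BS(1,2)$

**Lemma 5.** Let $\alpha,\beta,\gamma\in\mathrm{Diff}^1_+[0,1]$ with $\alpha\beta\alpha^{-1}=\beta^2$, and let $\gamma$ commute with $\alpha$ and $\beta$. Then $\gamma=\mathrm{id}$ on $\mathrm{supp}\,\beta$.

The affine case shows why one should believe it. Let a homeomorphism $\gamma$ of $\mathbb R$ commute with $M_2$ and $T_1$. It preserves $\mathrm{Fix}\,M_2=\{0\}$, so $\gamma(0)=0$. It commutes with $M_2^{-k}T_1^jM_2^k=T_{j/2^k}$, so $\gamma(j/2^k)=\gamma(T_{j/2^k}(0))=T_{j/2^k}(\gamma(0))=j/2^k$. Dyadic rationals are dense, so $\gamma=\mathrm{id}$.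

For homeomorphisms of $[0,1]$ the lemma is false. On every $J_i^+$, $i\in\mathbb Z$, let $\alpha$ and $\beta$ be the conjugates of $\tilde M_2$ and $\tilde T_1$ by $t_0^iL_0$, and let both be the identity elsewhere. They are homeomorphisms with $\alpha\beta\alpha^{-1}=\beta^2$, and $\gamma=t_0$ commutes with both, since it carries the copy on $J_i^+$ to the copy on $J_{i+1}^+$. But $t_0$ moves every point of $\mathrm{supp}\,\beta$. So derivatives must be used to show that $\mathrm{supp}\,\beta$ has finitely many components. They are used again inside one component, to rule out that the action is only semiconjugate to the affine one, with some intervals collapsed. In both places the engine is the same: the relation makes $2^n$ disjoint intervals from words of length about $n$, and the chain rule says that they are too long to fit.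

*Proof of Lemma 5.*

**Words of logarithmic length.** The purpose is to write $\alpha^{-n}\beta^m$, for $m$ up to $2^n$, as a product of only $n$ short blocks. Let $m=\sum_{i<n}\varepsilon_i2^i$ and $j=\sum_{i<k}\varepsilon_i2^i$ be binary expansions with digits in $\{0,1\}$ (for $m$ and for $j$ separately). Then
$$\alpha^{-n}\beta^m=(\alpha^{-1}\beta^{\varepsilon_{n-1}})\cdots(\alpha^{-1}\beta^{\varepsilon_1})(\alpha^{-1}\beta^{\varepsilon_0}), \tag{4}$$
$$\beta^j\alpha^k=(\beta^{\varepsilon_0}\alpha)(\beta^{\varepsilon_1}\alpha)\cdots(\beta^{\varepsilon_{k-1}}\alpha). \tag{5}$$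
Both are proved by induction from $\alpha\beta^{l}=\beta^{2l}\alpha$ and $\alpha^{-1}\beta^{2l}=\beta^l\alpha^{-1}$; the cases $n=1$ and $k=1$ are clear. For (4) write $m=\varepsilon_0+2m'$; then $\alpha^{-n}\beta^m=\alpha^{-(n-1)}\,\alpha^{-1}\beta^{2m'}\,\beta^{\varepsilon_0}=\big(\alpha^{-(n-1)}\beta^{m'}\big)\big(\alpha^{-1}\beta^{\varepsilon_0}\big)$, and $m'=\sum_{i<n-1}\varepsilon_{i+1}2^i$. For (5) write $j=\varepsilon_0+2j'$; then $\beta^j\alpha^k=\beta^{\varepsilon_0}\beta^{2j'}\alpha\,\alpha^{k-1}=\big(\beta^{\varepsilon_0}\alpha\big)\big(\beta^{j'}\alpha^{k-1}\big)$.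

**Components and wandering intervals.** Here we fix notation. We have $\alpha(\mathrm{Fix}\,\beta)=\mathrm{Fix}(\alpha\beta\alpha^{-1})=\mathrm{Fix}\,\beta^2=\mathrm{Fix}\,\beta$, so $\alpha$ permutes the components of $\mathrm{supp}\,\beta$. So does $\gamma$, which commutes with $\beta$. Let $J$ be a component. For $x\in J$ let $I\subset J$ be the half-open interval between $x$ and $\beta x$ that contains $x$ and not $\beta x$. Since $\beta$ moves all points of $J$ in one direction, the intervals $\beta^m(I)$, $m\in\mathbb Z$, are pairwise disjoint subsets of $J$.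

**Step 1: $\alpha(J)=J$.** This is to make the endpoints of each component fixed by $\alpha$. Suppose $\alpha(J)\ne J$. Then $\alpha^{-1}(J)$ is a component disjoint from $J$, on one side of it, and since $\alpha^{-1}$ preserves order, the components $J_{-n}=\alpha^{-n}(J)$, $n\ge0$, are pairwise disjoint and monotonically ordered. They converge to a point $z$, which is fixed by $\alpha$. Their endpoints are fixed by $\beta$, differ from $z$, and converge to $z$. Hence $\beta(z)=z$, and difference quotients of $\beta$ at $z$ equal to $1$ show that $\beta'(z)=1$.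

Let $\lambda=(\alpha^{-1})'(z)>0$ and $\eta=\frac1{10}$. Replacing $J$ by some $J_{-n_0}$, we may assume that on all $J_{-n}$, $n\ge0$,
$$\lambda(1-\eta)\le(\alpha^{-1})'\le\lambda(1+\eta)\qquad\text{and}\qquad\beta'\ge1-\eta .$$
Take $I$ in this $J$. The $2^n$ intervals $\alpha^{-n}\beta^m(I)$, $0\le m<2^n$, are disjoint and lie in $J_{-n}$. Apply (4) block by block from the right: the $l$-th block (counting from $l=0$) applies $\beta^{\varepsilon_l}$ inside $J_{-l}$, with derivative at least $1-\eta$ (or equal to $1$), and then $\alpha^{-1}$ from $J_{-l}$ to $J_{-l-1}$, with derivative at least $\lambda(1-\eta)$. So each interval has length at least $(\lambda(1-\eta)^2)^n|I|$. On the other hand $|J_{-n}|\le(\lambda(1+\eta))^n|J|$. Adding the $2^n$ lengths and dividing by $\lambda^n$,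
$$\big(2(1-\eta)^2\big)^n|I|\le(1+\eta)^n|J|\qquad\text{for all }n .$$
This is false for large $n$, as $2(1-\eta)^2=1.62>1.1=1+\eta$.

**Step 2: $\mathrm{supp}\,\beta$ has finitely many components.** This will let us show that $\gamma$ preserves each of them. By uniform continuity choose $\delta>0$ such that $|x-y|<\delta$ implies $|(\alpha^{-1})'(x)-(\alpha^{-1})'(y)|\le\frac14$ and $|\beta'(x)-\beta'(y)|\le\frac14$. Suppose some component $J$ has $|J|<\delta$. By Step 1, $\alpha^{-1}$ fixes the endpoints of $J$, and so does $\beta$; by the mean value theorem each has derivative $1$ somewhere in $J$, so both derivatives are at least $\frac34$ on $J$. By (4), each of the $2^n$ disjoint intervals $\alpha^{-n}\beta^m(I)\subset J$, $0\le m<2^n$, has length at least $(\frac34)^{2n}|I|$. Their total length is at least $2^n(\frac9{16})^n|I|=(\frac98)^n|I|\to\infty$, a contradiction. So every component has length at least $\delta$, and there are finitely many.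

**Step 3: $\gamma(J)=J$ for every component $J$.** This puts $\gamma$ inside one component. Indeed $\gamma$ permutes a finite set of disjoint intervals and preserves their order from left to right, so it fixes each.

**Step 4: a semiconjugacy to the affine action.** The purpose is a coordinate $\theta$ on $J$ that $\gamma$ cannot change. Fix $J=(p,q)$. Replacing $\beta$ by $\beta^{-1}$ if necessary (then $\alpha\beta^{-1}\alpha^{-1}=\beta^{-2}$, and all hypotheses and the support are the same), assume $\beta(x)>x$ on $J$. Choose $x_0\in J$, map $[x_0,\beta x_0]$ onto $[0,1]$ by an increasing homeomorphism, and extend by $\psi(\beta^mx)=\psi(x)+m$. Since $\beta^mx_0\to q$ and $\beta^{-m}x_0\to p$ as $m\to\infty$ (the limits are fixed by $\beta$), this gives an increasing homeomorphism $\psi:J\to\mathbb R$ with $\psi\beta\psi^{-1}(x)=x+1$. Put $\tilde\alpha=\psi\alpha\psi^{-1}$ and $\tilde\gamma=\psi\gamma\psi^{-1}$, defined by Steps 1 and 3. Then $\tilde\alpha(x+1)=\tilde\alpha(x)+2$, and $\tilde\gamma$ commutes with $x\mapsto x+1$ and with $\tilde\alpha$.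

The function $\tilde\alpha(x)-2x$ is continuous and $1$-periodic, so bounded, say by $C$. Therefore
$$\big|2^{-n-1}\tilde\alpha^{n+1}(x)-2^{-n}\tilde\alpha^n(x)\big|=2^{-n-1}\big|\tilde\alpha(\tilde\alpha^nx)-2\tilde\alpha^nx\big|\le2^{-n-1}C,$$
and $\Theta(x)=\lim_n2^{-n}\tilde\alpha^n(x)$ exists uniformly in $x$. So $\Theta$ is continuous, and it is nondecreasing as a limit of increasing functions. From $\tilde\alpha^n(x+1)=\tilde\alpha^n(x)+2^n$ we get $\Theta(x+1)=\Theta(x)+1$, and from the definition $\Theta\tilde\alpha=2\Theta$. Finally $\tilde\gamma(y)-y$ is continuous and $1$-periodic, hence bounded, so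
$$\Theta(\tilde\gamma x)=\lim2^{-n}\tilde\alpha^n(\tilde\gamma x)=\lim2^{-n}\tilde\gamma(\tilde\alpha^nx)=\lim2^{-n}\tilde\alpha^nx=\Theta(x).$$
With $\theta=\Theta\psi$, we have on $J$
$$\theta\beta=\theta+1,\qquad\theta\alpha=2\theta,\qquad\theta\gamma=\theta. \tag{6}$$

**Step 5: $\theta$ is injective.** This is where the differentiability is used a second time, now to exclude collapsed intervals. Suppose $\theta$ is not injective. Being nondecreasing, it is constant, $\theta\equiv w$, on a nondegenerate interval $K\subset J$. Replacing $K$ by $\beta^m(K)$, on which $\theta\equiv w+m$, we may assume $w\ge1$.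

*Choice of constants.* Let $A=\log\alpha'$ and $M=\max(\|\log\alpha'\|_\infty,\|\log\beta'\|_\infty)$. The point $q$ is fixed by $\alpha$ and $\beta$, so differentiating $\alpha\beta=\beta^2\alpha$ at $q$ gives $\beta'(q)=\beta'(q)^2$, that is, $\beta'(q)=1$. Let $0<\eta<\frac{\log2}3$. By continuity choose $v\in J$ with $|A-A(q)|\le\eta$ and $|\log\beta'|\le\eta$ on $[v,q]$, and choose an integer $N\ge0$ with $2^N>\theta(v)$. As $\theta$ is nondecreasing, $\theta(x)\ge2^N$ implies $x\in[v,q)$.

*The intervals.* Let $\beta_k=\alpha^{-k}\beta\alpha^k$. By (6), $\theta\beta_k=2^{-k}(2^k\theta+1)=\theta+2^{-k}$. For $0\le j<2^k$ the map $\theta$ equals $w+j2^{-k}$ on $\beta_k^j(K)$, so these $2^k$ intervals are pairwise disjoint. We bound their lengths from below.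

*The derivative of $\beta_k^j$ on $K$.* Let $x\in K$. By (5),
$$\beta_k^j=\alpha^{-k}\beta^j\alpha^k=\alpha^{-k}(\beta^{\varepsilon_0}\alpha)\cdots(\beta^{\varepsilon_{k-1}}\alpha).$$
Put $z_0=x$, $z_{l+1}=\beta^{\varepsilon_{k-1-l}}\alpha z_l$ for $0\le l<k$, and $y=\beta_k^jx$. Then $z_k=\beta^j\alpha^kx=\alpha^ky$. Since $(\alpha^{-k})'(z_k)=1/(\alpha^k)'(y)$, the chain rule gives $\log(\beta_k^j)'(x)$ as a sum over the $\alpha$'s, the $\beta$'s, and the final $\alpha^{-k}$. Subtracting $A(q)$ from the $k$ terms of the first sum and from the $k$ terms of the third, which changes nothing in total, we get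
$$\log(\beta_k^j)'(x)=\sum_{l<k}[A(z_l)-A(q)]+\sum_{l<k}\varepsilon_{k-1-l}\log\beta'(\alpha z_l)-\sum_{l<k}[A(\alpha^ly)-A(q)].$$
Now $\theta(z_0)=w\ge1$ and $\theta(z_{l+1})\ge2\theta(z_l)$, so $\theta(z_l)\ge2^l$ and $\theta(\alpha z_l)\ge2^{l+1}$. Also $\theta(y)=w+j2^{-k}\ge1$, so $\theta(\alpha^ly)=2^l\theta(y)\ge2^l$. Hence for $l\ge N$ all the points $z_l,\alpha z_l,\alpha^ly$ lie in $[v,q)$, and the corresponding terms are at most $\eta$ in absolute value. For $l<N$ the terms in the three sums are at most $2M$, $M$, $2M$. So $|\log(\beta_k^j)'|\le3k\eta+5NM$ on $K$, and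
$$|\beta_k^j(K)|\ge e^{-3k\eta-5NM}|K|\qquad(0\le j<2^k).$$

*Contradiction.* Adding over $j$, we get $2^ke^{-3k\eta-5NM}|K|\le1$ for all $k$. As $3\eta<\log2$, the left side tends to infinity.

**Step 6: conclusion.** By (6), $\theta(\gamma x)=\theta(x)$ for $x\in J$, and $\theta$ is injective on $J$. So $\gamma=\mathrm{id}$ on $J$, and $J$ was an arbitrary component of $\mathrm{supp}\,\beta$. $\square$

## 5. The group $G=\langle t,u\rangle$

We use $\tilde M_r$, $\tilde T_1$, $t_0$, $J_i^+$, $L_i$ from Section 2. The plan is to have a copy of $\tilde T_1$ on $J_i^+$ for each even $i\ge0$, all these copies being pieces of one $C^1$ map $u$ and conjugate to one another by powers of $t$.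

With $t=t_0$ this is impossible. The copy on $J_i^+$ would be $L_i\tilde T_1L_i^{-1}$ with $L_i$ affine, and its derivative takes the value $\hat T_1'(x=-1)=2$, by (1), for every $i$. So $u'$ would be discontinuous at $1$. We must let $t$ shorten the translation as it moves right. Multiplying translation lengths by $r_i$ at the $i$-th step keeps $t$ of class $C^1$ at the point $1$ if $r_i\to1$, and makes $u$ of class $C^1$ there if $\prod r_i=0$. The choice $r_i=\frac{i+1}{i+2}$ does both.

**Step 1: the map $t$.** This is the shift with built-in contraction. Put $r_i=\frac{i+1}{i+2}\in[\frac12,1)$ for $i\ge0$. Let $m$ be $L_i\tilde M_{r_i}L_i^{-1}$ on $J_i^+$ for $i\ge0$, and the identity elsewhere. Each piece is $C^1$ with derivative $1$ at the ends of $J_i^+$, and the $J_i^+$, $i\ge0$, accumulate only at $1$. So $m$ is $C^1$ with positive derivative on $[0,1)$. As $L_i$ is affine, $\sup_{J_i^+}|m'-1|=\|\tilde M_{r_i}'-1\|_\infty\to0$. Thus $m'(x)\to1$ as $x\to1$, and $m$ is a $C^1$ diffeomorphism of $[0,1]$ with $m'(1)=1$.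

Set $t=t_0m$. Since $m$ preserves every $J_i^+$ ($i\in\mathbb Z$), we have $t^i(J_0^+)=J_i^+$ for all $i\in\mathbb Z$. Since $m$ is the identity near $0$, $t=t_0$ near $0$, and $t'(0)=\frac52$.

**Step 2: the charts $c_i$.** They will make conjugation by $t$ a pure shift of the index. For $i\in\mathbb Z$ let
$$c_i=t^iL_0:E^+\to J_i^+,\qquad J_i=c_i(E),\qquad\text{so that}\quad t^nc_i=c_{i+n}.$$
For $i\ge0$, on $J_i^+$ we have $t=t_0L_i\tilde M_{r_i}L_i^{-1}=L_{i+1}\tilde M_{r_i}L_i^{-1}$. Hence $c_i=L_i\tilde M_{r_{i-1}}\cdots\tilde M_{r_0}$ for $i\ge0$, and on $E$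
$$c_i|_E=L_i\hat M_{R_i},\qquad R_i=\prod_{k<i}r_k=\frac1{i+1}.$$

**Step 3: the map $u$.** Let $u$ be $c_{-1}\tilde M_2c_{-1}^{-1}$ on $J_{-1}^+$, $c_i\tilde T_1c_i^{-1}$ on $J_i^+$ for even $i\ge0$, and the identity elsewhere. We check that $u\in\mathrm{Diff}^1_+[0,1]$. On $J_{-1}^+$ it is a $C^1$ conjugate of $\tilde M_2$, so it is $C^1$ with derivative $1$ at the ends. On $J_i$ with $i\ge0$ even,
$$u=L_i\hat M_{R_i}\hat T_1\hat M_{R_i}^{-1}L_i^{-1}=L_i\hat T_{R_i}L_i^{-1},$$
because $R(\frac xR+1)=x+R$. So $u'=1$ at $\partial J_i$, $u$ is the identity on $J_i^+\setminus J_i$, and $|\log u'|\le R_i\to0$ by (2). Hence $u$ is $C^1$ on $[0,1)$ and $u'(x)\to1$ as $x\to1$. So $u$ is $C^1$ on $[0,1]$ with positive derivative.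

Let $G=\langle t,u\rangle$.

**Step 4: a table of actions.** This turns all computations in $G$ into bookkeeping with indices. We say that $g$ acts as $X$ at index $i$ if $g=c_iXc_i^{-1}$ on $J_i^+$. Because $t^nc_i=c_{i+n}$, the element $t^nut^{-n}$ acts as
$$\tilde M_2\ \text{ at index } n-1,\qquad\tilde T_1\ \text{ at indices } n,\,n+2,\,n+4,\dots,\qquad\text{and trivially elsewhere.} \tag{7}$$

**Step 5: the element $b$ and the partners $\alpha_i$.** Here we extract single copies of $\tilde T_1$ from $u$. By (7), $u$ is nontrivial at indices $-1,0,2,4,\dots$ and $tut^{-1}$ at $0,1,3,5,\dots$. Their only common index is $0$, where they act as $\tilde T_1$ and $\tilde M_2$. By (3), $[\tilde T_1,\tilde M_2]=\tilde T_1\cdot\tilde M_2\tilde T_1^{-1}\tilde M_2^{-1}=\tilde T_1\tilde T_1^{-2}=\tilde T_1^{-1}$. Hence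
$$b:=[u,tut^{-1}]^{-1}\in G$$
acts as $\tilde T_1$ at index $0$ and trivially elsewhere, and $b_i=t^ibt^{-i}$ acts as $\tilde T_1$ at index $i$ only. For even $i\ge0$ put $\alpha_i=t^{i+1}ut^{-i-1}$. By (7), it acts as $\tilde M_2$ at index $i$, as $\tilde T_1$ at the odd indices $i+1,i+3,\dots$, and trivially elsewhere.

**Step 6: the relations.** These are all that Theorem A needs to know about $G$. For all even $i,j\ge0$ with $i\ne j$:
$$\alpha_ib_i\alpha_i^{-1}=b_i^2\quad\text{and}\quad b_i\ne1, \tag{8}$$
$$b_j\ \text{commutes with}\ \alpha_i\ \text{and}\ b_i, \tag{9}$$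
$$ub_i^{-1}\ \text{commutes with}\ \alpha_i\ \text{and}\ b_i. \tag{10}$$
Indeed, (8) is (3) at index $i$, with $b_i$ trivial at all other indices. For (9) and (10), note that $\alpha_i$ and $b_i$ live on the indices $\{i,i+1,i+3,\dots\}$: the index $i$ and some odd indices $\geq 1$. The element $b_j$ lives at the even index $j\ne i$. The element $ub_i^{-1}$ acts trivially at index $i$, since $u$ acts there as $\tilde T_1$; so it lives at $-1$ and at the even indices $\ge0$ other than $i$. In both cases the supports are disjoint.

## 6. Every representation of $G$ sends $b_i$ to the identity in the limit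

*Proof of Theorem A.* Let $\pi:G\to\mathrm{Diff}^1_+[0,1]$ be any homomorphism. If $\pi(b)=\mathrm{id}$, then $\pi(b_i)=\mathrm{id}$ for all $i$, and there is nothing to prove. Otherwise, for even $i\ge0$, let $B_i=\pi(b_i)$, which is conjugate to $\pi(b)$ and so nontrivial, and let $U_i=\mathrm{supp}\,B_i\ne\emptyset$ and $\Phi=\pi(u)$. We verify the hypotheses of Lemma 4 by two applications of Lemma 5 with $\alpha=\pi(\alpha_i)$ and $\beta=B_i$; by (8), $\alpha\beta\alpha^{-1}=\beta^2$.

**Step 1: the supports $U_i$ are pairwise disjoint.** This is the first hypothesis. Let $j\ne i$ be even, $j\ge0$. By (9), $\gamma=B_j$ commutes with $\alpha$ and $\beta$. Lemma 5 gives $B_j=\mathrm{id}$ on $U_i$, that is, $U_i\cap U_j=\emptyset$.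

**Step 2: $\Phi=B_i$ on $U_i$.** This is the second. By (10), $\gamma=\Phi B_i^{-1}$ commutes with $\alpha$ and $\beta$. Lemma 5 gives $\Phi B_i^{-1}=\mathrm{id}$ on $U_i$. Since $B_i(U_i)=U_i$, evaluating at $B_i(x)$ for $x\in U_i$ yields $\Phi(x)=B_i(x)$.

**Step 3: convergence.** Lemma 4 gives $d_1(B_i,\mathrm{id})\le|U_i|+\omega(|U_i|)\to0$, where $\omega$ is the modulus of continuity of $\Phi'$. Since $B_i\ne\mathrm{id}$, the identity is not isolated in $\pi(G)$, and $\pi(G)$ is not discrete.

If $\pi$ is faithful, then $\pi(b)\ne\mathrm{id}$, because $b\ne1$; so no faithful representation of $G$ is discrete. $\square$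

## 7. Derived length, overgroups, and the quotient $\mathbb Z\wr\mathbb Z$

*Proof of Theorem B.* Part (2) is immediate, and part (4) was proved in Section 2. The other two parts use the table (7).

**Part (2).** If $\pi$ is a faithful representation of $\Gamma\ge G$, then $\pi|_G$ is faithful, so $\pi(G)$ is not discrete by Theorem A. A group with a non-discrete subgroup is not discrete, so $\pi(\Gamma)$ is not discrete.

**Part (4).** Proposition 1 says that finitely generated abelian subgroups have faithful discrete representations. A group with one generator is abelian, so one generator never suffices; and derived length $1$ means nontrivial abelian, so derived length $1$ is impossible.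

**The splitting $G=N\rtimes\langle t\rangle$.** Both remaining parts need it. All elements of $G$ fix $0$, so $g\mapsto\log g'(0)/\log\frac52$ is a homomorphism on $G$. It sends $t\mapsto1$, and $u\mapsto0$ because $u=\mathrm{id}$ near $0$; so its values are integers. Let $N$ be its kernel. Moving powers of $t$ to the right, every element of $G$ is a product of elements $(t^nut^{-n})^{\pm1}$ times $t^k$, where $k$ is its value under the homomorphism. So $N$ is generated by the $t^nut^{-n}$, $n\in\mathbb Z$, and $G=N\rtimes\langle t\rangle$. By (7), $N$ preserves every $J_i^+$, acts trivially off $\bigcup J_i^+$, and acts on $J_i^+$, in the chart $c_i$, through the group $\langle\tilde M_2,\tilde T_1\rangle$.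

**Part (1): $G'''=1$.** By (3) and Lemma 2, $\langle\tilde M_2,\tilde T_1\rangle$ is metabelian. So $N''$ acts trivially on every $J_i^+$, and $N''=1$. As $G/N$ is abelian, $G'\le N$. Hence $G''\le N'$ and $G'''\le N''=1$.

**Part (1): $G''\ne1$.** We exhibit a nontrivial commutator of elements of $G'$. The element $[t,u]=tut^{-1}u^{-1}\in G'$ acts at index $0$ as $\tilde M_2\tilde T_1^{-1}$, and $b\in G'$ acts there as $\tilde T_1$. Their commutator acts at index $0$ as
$$\tilde M_2\tilde T_1^{-1}\cdot\tilde T_1\cdot\tilde T_1\tilde M_2^{-1}\cdot\tilde T_1^{-1}=\tilde M_2\tilde T_1\tilde M_2^{-1}\tilde T_1^{-1}=\tilde T_1^2\tilde T_1^{-1}=\tilde T_1\ne\mathrm{id}.$$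
So $G''\ne1$, and the derived length is exactly $3$.

**Part (3): a surjection $\mathbb Z\wr\mathbb Z\to G/\langle\langle b\rangle\rangle$.** We check the relations of Lemma 3. Let $n\ge1$. By (7), $u$ lives at $-1,0,2,4,\dots$, and $t^nut^{-n}$ lives at $n-1$ and $n,n+2,\dots$.

If $n$ is even, then $n-1\ge1$ is odd, so the common indices are the even ones $\ge n$, where both elements act as $\tilde T_1$. So $[u,t^nut^{-n}]=1$.

If $n$ is odd, then $n,n+2,\dots$ are odd and positive, and the only common index is the even number $n-1\ge0$. There $u$ acts as $\tilde T_1$ and $t^nut^{-n}$ as $\tilde M_2$, so $[u,t^nut^{-n}]=b_{n-1}^{-1}$, a conjugate of $b^{-1}$.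

Hence all $[u,t^nut^{-n}]$ vanish in $G/\langle\langle b\rangle\rangle$. By Lemma 3 there is a surjection $\mathbb Z\wr\mathbb Z\to G/\langle\langle b\rangle\rangle$ with $t\mapsto t$, $\delta_0\mapsto u$.

**Part (3): a map back.** This shows that the surjection is injective. On $E$, in the chart $c_i$, each $g\in N$ acts as an affine map $x\mapsto2^{k_i(g)}x+\tau_i(g)$, because the generators $\tilde M_2,\tilde T_1$ act there as $x\mapsto2x$ and $x\mapsto x+1$. Each $k_i:N\to\mathbb Z$ is a homomorphism. By (7), $k(t^nut^{-n})=\delta_{n-1}$, so $g\mapsto k(g)=(k_i(g))_i$ is a homomorphism $N\to\bigoplus_{\mathbb Z}\mathbb Z$. Since $c_{i+1}=tc_i$, we have $c_{i+1}^{-1}(tgt^{-1})c_{i+1}=c_i^{-1}gc_i$, so $k_{i+1}(tgt^{-1})=k_i(g)$: conjugation by $t$ becomes the shift. Therefore $k$ extends to a homomorphism $G=N\rtimes\langle t\rangle\to\mathbb Z\wr\mathbb Z$ with $t\mapsto t$ and $u\mapsto\delta_{-1}$. It kills $b$, which acts as a translation at index $0$ and trivially elsewhere, so it factors through $G/\langle\langle b\rangle\rangle$. The composition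
$$\mathbb Z\wr\mathbb Z\to G/\langle\langle b\rangle\rangle\to\mathbb Z\wr\mathbb Z$$
sends $t\mapsto t$ and $\delta_0\mapsto\delta_{-1}$; it is the automorphism of Example 6 with $m=-1$. So the first map is injective as well as surjective, and $G/\langle\langle b\rangle\rangle\cong\mathbb Z\wr\mathbb Z$.

**Part (3): discrete representations.** If $\pi:G\to\mathrm{Diff}^1_+[0,1]$ has discrete image, Theorem A gives $\pi(b)=\mathrm{id}$, so $\pi$ factors through $G/\langle\langle b\rangle\rangle\cong\mathbb Z\wr\mathbb Z$. Conversely, this quotient has a faithful discrete representation by Proposition 2, so no discrete representation of $G$ detects more than $\mathbb Z\wr\mathbb Z$, and one of them detects all of it. $\square$
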